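# First-Fit chain partitions of ladder-free posets: the exponent is of order $\log n$

## 1. The guess $w^n$ and its first tests

First-Fit partitions a finite poset $P$ into chains. The elements arrive one at a time in some order. Each new element goes into the chain $C_i$ of least index $i$ such that it is comparable to everything already in $C_i$. If there is no such chain, a new chain is opened.

A poset is $Q$-free if it has no induced subposet isomorphic to $Q$. Let $\mathrm{FF}(w,Q)$ be the maximum number of chains that First-Fit uses on a finite $Q$-free poset of width $w$, over all such posets and all presentation orders.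

**Definition (ladder).** $L_n$ consists of two chains $x_1<\dots<x_n$ and $y_1<\dots<y_n$, with $x_i<y_j$ exactly when $i\le j$, and no further relations.

So $L_1$ is a two-element chain. $L_2$ is a least element, two incomparable elements, and a greatest element. $L_3$ is the ordinal sum of a point, the $N$ poset and a point. In general $x_1$ is the least and $y_n$ the greatest element of $L_n$, and for $j>i$ we have $x_j\,\|\,y_i$.

We ask whether, for each fixed $n$, $\mathrm{FF}(w,L_n)$ is bounded by a polynomial in $w$. The source of the problem is Milans and Wigal, "A Dichotomy Theorem for First-Fit Chain Partitions", arXiv:1810.03807 (2018). It comes with these results: $\mathrm{FF}(w,L_1)=w$, $\mathrm{FF}(w,L_2)=w^2$, $\mathrm{FF}(w,L_3)\le w^2(w+1)$. Kierstead and Smith proved $\mathrm{FF}(w,L_n)\le w^{\gamma(\lg w+\lg n)}$ for an absolute constant $\gamma$. Bosek, Kierstead, Krawczyk, Matecki and Smith proved $\mathrm{FF}(w,L_n)\ge w^{\lg (n-1)}/(n-1)$ for large $n$. Here and below $\lg=\log_2$.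

The values $w$, $w^2$ and the bound $w^2(w+1)$ suggest a guess: yes, polynomial, and each rung of the ladder costs one more factor $w$, so that $\mathrm{FF}(w,L_n)$ is of order $w^n$. To test it we first replace the algorithm by a static object.

**Conventions.** Posets are finite and $\|$ denotes incomparability. For sets, $X<Y$ means $x<y$ for all $x\in X$, $y\in Y$. We call $X,Y$ *parallel*, $X\,\|\,Y$, if $x\,\|\,y$ for all $x\in X$, $y\in Y$; parallel sets are disjoint. $U(x),D(x)$ are the strict up-set and down-set of $x$, and $U[x]=U(x)\cup\{x\}$, $D[x]=D(x)\cup\{x\}$.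

**Definition (wall).** A wall with $k$ colors is a poset $P$ with a surjection $g:P\to[k]$ whose classes $C_i=g^{-1}(i)$ are chains, such that for every $x\in C_j$ and every $i<j$ some $y\in C_i$ has $y\,\|\,x$. (Any $k$-element set of integers may serve as the color set.) For $X\subseteq P$ put $c(X)=|g(X)|$, the number of colors on $X$.

If First-Fit uses $k$ chains, these chains form a wall: an element was put into $C_j$ only because each earlier $C_i$ already held an element incomparable to it. Conversely, present a wall class by class, $C_1$ first. By induction, an element of $C_j$ is rejected by chains $1,\dots,j-1$ and accepted by chain $j$, so First-Fit uses exactly $k$ chains. Hence $\mathrm{FF}(w,L_n)$ is the maximum number of colors of an $L_n$-free wall of width $w$.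

**Test $n=1$.** An $L_1$-free poset is an antichain, so $\mathrm{FF}(w,L_1)=w$.

**Test $w=1$.** A poset of width 1 is a chain and First-Fit uses one chain. For $n\ge2$ a chain is $L_n$-free, so $\mathrm{FF}(1,L_n)=1$.

**Test $n=2$, upper bound.** Let $P$ be an $L_2$-free wall of width $w$, and put $p_c=\min C_c$, $q_c=\max C_c$. Take colors $c<d$ and $x\in C_d$, $y\in C_c$ with $x\,\|\,y$. Suppose $p_c,p_d$ are comparable. The smaller of the two, $p$, satisfies $p\le x$ and $p\le y$, and both are strict since $x\,\|\,y$. If $q_c,q_d$ are comparable too, their larger one lies strictly above $x$ and $y$, and we have an induced $L_2$. So for any two colors the $p$'s or the $q$'s are incomparable. By Dilworth's theorem, $\{p_c\}$ is covered by $w$ chains. Colors whose $p$'s lie in one chain have pairwise incomparable $q$'s, so there are at most $w$ of them. Hence there are at most $w^2$ colors.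

**Test $w=2$.** Here is a wall we will use throughout. For $N\ge2$ let $W_N$ consist of the pairs $(i,j)$ with $1\le i\le N$, $1\le j\le N+1-i$, where
$$(i,j)<(i',j')\iff i'\ge i+2,\ \text{ or } i'=i+1,\ j\le j',\ \text{ or } i'=i,\ j<j'.$$

*It is a poset.* Irreflexivity is clear. Let $(i,j)<(i',j')<(i'',j'')$. If $i''\ge i+2$ we are done. If $i''=i$, then $i'=i$ and $j<j'<j''$. If $i''=i+1$, one of the two steps stays in a level and the other goes up one level, so $j\le j'\le j''$.

*Its width is 2.* The elements with odd $i$ form a chain, and so do those with even $i$. Moreover $(1,2)\,\|\,(2,1)$.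

*It is a wall with $N$ colors* when $(i,j)$ gets color $j$. The class of $j$ is the chain $(1,j)<(2,j)<\cdots$. For $j'<j$ the element $(i+1,j')$ exists, because $j'\le j-1\le N-i$, and it is incomparable to $(i,j)$.

*It is $L_{N+1}$-free.* The elements incomparable to $(i,j)$ are the $(i+1,j')$ with $j'<j$ and, if $i\ge2$, the $(i-1,j')$ with $j<j'\le N+2-i$. So $(1,j)$ has $j-1\le N-1$ of them, and for $i\ge2$ the number is $(j-1)+(N+2-i-j)=N+1-i\le N-1$. But in $L_{N+1}$ the element $y_1$ is incomparable to the $N$ elements $x_2,\dots,x_{N+1}$.

The smallest interesting case is $W_3$. Write $ij$ for $(i,j)$. The elements are $11,12,13,21,22,31$, and the incomparable pairs are exactly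
$$12\,\|\,21,\qquad 13\,\|\,21,\qquad 13\,\|\,22,\qquad 22\,\|\,31 .$$
The classes are $C_1=\{11,21,31\}$, $C_2=\{12,22\}$, $C_3=\{13\}$.

So for $n\ge 3$ the wall $W_{n-1}$ gives $\mathrm{FF}(2,L_n)\ge n-1$. This is linear in $n$, while the guess predicts growth like $2^n$. In Section 7, products of $W_{n-1}$ with itself will give $(n-1)^{e}$ colors in width $2^e$, that is, exponent $\lg(n-1)$. The truth is on this side: the first half of the guess (polynomial) is right, and the exponent $n$ is wrong.

**Theorem A.** For all $n\ge2$, $w\ge1$: $\ \mathrm{FF}(w,L_n)\le160\,w^{\alpha}$ with $\alpha=76164+50624\lg n$.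

(For $n=1$ we have $\mathrm{FF}(w,L_1)=w$.) So for each fixed $n$, $\mathrm{FF}(w,L_n)$ is bounded by a polynomial in $w$.

**Theorem B.** With $c=130000$, for all $n\ge3$, $w\ge1$:
$$w^{\lg(n-1)}/(n-1)\ \le\ (n-1)^{\lfloor\lg w\rfloor}\ \le\ \mathrm{FF}(w,L_n)\ \le\ w^{c\lg n}.$$

So the optimal exponent is of order $\log n$; the absolute constant is not determined. Since $c\lg n<n$ for all large $n$, growth of order $w^n$ is ruled out for those $n$.

Besides textbook facts (Dilworth, König), we use one external theorem. An interval graph has closed intervals of $\mathbb R$ as vertices, two being adjacent if they meet. First-Fit coloring gives each arriving vertex the least color not used on an earlier neighbor. **Kierstead's theorem** (*The linearity of first-fit coloring of interval graphs*, SIAM J. Discrete Math. 1 (1988) 526–530): First-Fit uses at most $40\,\omega$ colors on any interval graph with clique number $\omega$, for every presentation order.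

## 2. Induction on the width, and the witnesses that get lost

For $n\ge3$ the proof for $L_2$ gives no cap. In $W_N$ all the $p_j=(1,j)$ lie in one chain, and every second $q_j=(N+1-j,j)$ lies in one chain, since the levels of $q_j$ and $q_{j-2}$ differ by 2. So many colors can have comparable lower ends and comparable upper ends, with no long ladder.

The next thing to try is induction on the width. For $B\subseteq P$ put
$$I(B)=\{y\in P:\ y\,\|\,b\ \text{ for all } b\in B\},\qquad I(\emptyset)=P .$$
Take $x$ in the top class $C_k$. By the wall property $I(\{x\})$ meets all of $C_1,\dots,C_{k-1}$, and its width is at most $w-1$, because $x$ can be added to any antichain in it. If $I(\{x\})$ with the inherited coloring were always a wall, we would get $f(w)\le f(w-1)+1$ for the maximum number $f$ of colors, hence $k\le w$. This is absurd, as $W_3$ shows. The exact point of failure is visible there. $I(\{13\})=\{21,22\}$ is a chain carrying two colors. The element $22$ of color 2 needs a witness of color 1 incomparable to it. The only one is $31$, and $31$ is above $13$, so it has been lost.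

Two things must therefore be done.

First, *cut the width economically*. Suppose that from $k$ colors in width $w$ we can pass, for some $r\ge2$, to a smaller wall with width at most $w/r$ and at least $kr^{-C}$ colors. Then $f(w)\le r^Cf(w/r)$, and induction gives $f(w)\le w^C$, since $r^C(w/r)^C=w^C$. A loss of $w^C$ at each halving of the width would give only $w^{C(\lg w+1)}$. So the loss must be a fixed power of the factor $r$ by which the width drops. Sections 3 and 4 produce $r$ pairwise parallel sets with at least $kr^{-36}$ colors each, and Lemma 6 turns them into a set $I(B)$ of width at most $w/r$.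

Second, *repair the wall*: find inside $I(B)$ many colors on which no witness is lost. Ladder-freeness enters here. If $I(B)$ has width $u$, the loss will be a power of $w/u$.

From now on $a=28$ and $\delta_0=96^{-4}$.

## 3. Parallel sets and series in an arbitrary poset

**Lemma 1.** Let $X$ be a poset with $|X|=N\ge2$, and suppose $|U(x)|\le\delta_0N$ for all $x$ (or $|D(x)|\le\delta_0N$ for all $x$). Then for some $r\ge2$ there are $r$ pairwise parallel subsets of size $\ge Nr^{-6}$.

Two extreme examples: an antichain (take $r=N$ singletons), and a disjoint union of many chains of equal size. For the general case, choose a random set $F$ of "roots" and keep the elements having exactly one root below them. Elements with different roots are incomparable, and each root has few elements above it because up-sets are small. For a constant fraction of the elements to have exactly one root, their down-sets must have about the same size $d$. There may be $\lg N$ dyadic scales for $|D[y]|$, and picking the best one loses a factor $\lg N$, which is not controlled by $r$. The way out is to look only at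 the top $t=\delta^{-1/2}$ scales. If most elements lie there, we lose only a factor of order $t$. If not, half the elements have down-sets that are *extremely* small, and we restart upside down with a much smaller $\delta$.

*Proof.* We construct $X_0=X\supseteq X_1\supseteq\cdots$ and $\delta_0>\delta_1>\cdots$. With $N_i=|X_i|$, we keep the invariants

* in $X_i$ all strict up-sets, or all strict down-sets, have size $\le\delta_iN_i$;
* $N_i\ge2^{-i}N$ and $\delta_i\le16^{-i}\delta_0$.

The conclusion is self-dual, so at stage $i$ we may assume that up-sets are small.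

**Step 1: stop if $\delta_iN_i<1$.** Then all up-sets in $X_i$ are empty and $X_i$ is an antichain. Take its singletons, $r=N_i$. If $i=0$, then $r=N\ge2$ and $1\ge Nr^{-6}$. If $i\ge1$, stage $i-1$ did not stop here, so $\delta_{i-1}N_{i-1}\ge1$ and
$$N_i\ge N_{i-1}/2\ge16^{i-1}\delta_0^{-1}/2\ge2^i .$$
(Each restart in Step 2 keeps at least half of the elements.) Hence $r\ge2$, $N\le2^iN_i\le r^2$, and $1\ge Nr^{-6}$.

Now let $\delta_iN_i\ge1$, and put $t=\delta_i^{-1/2}\ge96^2$, $\rho=2^t$. All sets $D[\cdot],U[\cdot]$ are taken in $X_i$.

**Step 2: restart if most down-sets are tiny.** Suppose at least $N_i/2$ elements have $|D[y]|<N_i/\rho$. Let $X_{i+1}$ be the set of these. Its strict down-sets have size $\le N_i/\rho\le(2/\rho)N_{i+1}$. Set $\delta_{i+1}=2/\rho=2^{1-t}$. Since $2^t\ge32t^2$ for $t\ge 96^2$, we get $\delta_{i+1}\le1/(16t^2)=\delta_i/16$. The invariants hold, and we go to stage $i+1$.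

**Step 3: otherwise fix one scale.** Now at least half of the elements have $|D[y]|\ge N_i2^{-t}$. The levels $\{y:N_i2^{-j-1}<|D[y]|\le N_i2^{-j}\}$, $0\le j\le\lfloor t\rfloor$, cover them. There are at most $t+1\le2t$ levels, so some level $H$ has
$$|H|\ge\frac{N_i/2}{2t}=\frac{N_i\delta_i^{1/2}}4 .$$
Let $d=N_i2^{-j-1}$ for this level, so $|D[y]|\in(d,2d]$ on $H$; in particular $2d\ge1$.

**Step 4: random roots.** Choose $F\subseteq X_i$ by taking each element independently with probability $p=1/(2d)$. Let $y\in H$ and $\ell=|D[y]|$. Then $\frac12<\ell p\le1$, and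
$$\Pr(|F\cap D[y]|=1)=\ell p(1-p)^{\ell-1}\ge\frac1{2e}>\frac16 .$$
For $\ell=1$ this probability is $p>\frac12$. For $\ell\ge2$ we use $p\le1/\ell$ and $(1-\frac1\ell)^{\ell-1}=(1+\frac1{\ell-1})^{-(\ell-1)}\ge\frac1e$. By expectation we can fix $F$ such that $H'=\{y\in H:|F\cap D[y]|=1\}$ has size
$$T\ge|H|/6\ge N_i\delta_i^{1/2}/24 .$$
For $x\in F$ let $H'_x=\{y\in H':F\cap D[y]=\{x\}\}$. These sets partition $H'$, and $|H'_x|\le|U[x]|\le\delta_iN_i+1\le2\delta_iN_i$. For $x\ne x'$ we have $H'_x\,\|\,H'_{x'}$. Indeed, if $y\in H'_x$, $y'\in H'_{x'}$ and $y<y'$, then $x\in F\cap D[y']=\{x'\}$, a contradiction; the case $y'<y$ is symmetric.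

**Step 5: group the sets $H'_x$ evenly.** Let $r=\lfloor\delta_i^{-1/4}\rfloor\ge96$ and $b=2\delta_iN_i$. Since $r\le\delta_i^{-1/4}$ and $\delta_i^{1/4}\le1/96$,
$$\frac Tr-b\ \ge\ \frac{N_i\delta_i^{3/4}}{24}-\frac{N_i\delta_i^{3/4}}{48}=\frac{N_i\delta_i^{3/4}}{48}>0 .$$
Form $r$ groups of sets $H'_x$ one after another, closing a group as soon as its total size reaches $T/r-b$. Just before its last set was added, a group had size less than $T/r-b$ (possibly size $0$), and the last set has size at most $b$. So a closed group has size less than $T/r$. Before group number $j\le r$ is started, at least $T-(j-1)T/r\ge T/r$ elements remain, so it can be completed.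

**Step 6: count.** The groups are pairwise parallel. As $\delta_i^{1/4}\ge1/(2r)$, their size is at least $N_i\delta_i^{3/4}/48\ge N_i/(384r^3)\ge N_ir^{-5}$, because $r^2\ge96^2\ge384$. Since $\delta_i^{-1/4}\ge96\cdot2^i$, we have $r\ge2^i$, so the size is at least $N2^{-i}r^{-5}\ge Nr^{-6}$.

The process stops, because $\delta_i\le 16^{-i}\delta_0\to0$ and $N_i\le N$, so eventually $\delta_iN_i<1$. $\square$

Next we drop the hypothesis on up-sets, at the price of a second alternative. This alternative is unavoidable, since a chain has no two parallel nonempty subsets.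

**Lemma 2.** Every poset $Z$ with $|Z|\ge2$ contains, for some $r\ge2$, $r$ disjoint nonempty subsets of size $\ge|Z|r^{-a}$ that are either pairwise parallel, or satisfy $r=2$ and $Z_1<Z_2$.

*Proof.* Let $N=|Z|$ and $\delta_1=\delta_0/2$. We have $\delta_1\ge2^{-28}$, since $2\cdot96^4=169869312<2^{28}$. If some $x$ has $|U(x)|,|D(x)|\ge\delta_1N$, use $D(x)<U(x)$ with $r=2$. Otherwise every $x$ has a small up-set or a small down-set. Up to duality, a set $X'$ of $N'\ge N/2$ elements consists of elements with $|U(x)|\le\delta_1N$. In $X'$ all strict up-sets then have size $\le\delta_1N\le\delta_0N'$. If $N'\ge2$, Lemma 1 gives $r$ pairwise parallel sets of size $\ge N'r^{-6}\ge Nr^{-7}$. If $N'=1$, then $N=2$, and the two singletons work: they are parallel or in series, and $1\ge2\cdot2^{-a}$. $\square$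

We want *long* series $X_1<\dots<X_q$. Iterating Lemma 2 builds a decomposition with parallel and series splits. Either parallel splits dominate, or there is a long series. The parameter $\rho$ below will be used later to pay for an earlier loss.

**Lemma 3.** Let $\rho\ge1$, $\tau\ge\max(2,\rho)$, $C\ge10a$, and let $X$ be a poset with $|X|=s>\tau^{3a}$. Then either

(a) for some $r\ge2$ there are $r$ pairwise parallel subsets of size $\ge\rho sr^{-C}$, or

(b) there are $X_1<X_2<\dots<X_q$ in $X$ with $q\ge\tau$ and all $|X_i|\ge s\tau^{-4a}$.

*Proof.* Assume (a) fails. Let $m=s\tau^{-4a}$ and $m_1=m\tau^a=s\tau^{-3a}>1$. For nonempty $Z\subseteq X$ with $|Z|\ge m$, let $\sigma(Z)$ be the largest length of a series $Z_1<\dots<Z_q$ of nonempty subsets of $Z$ of size $\ge m$. Let $\pi(Z)$ be the largest number of pairwise parallel nonempty subsets of $Z$ of size $\ge m$. Both are at least 1.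

**Step 1: the claim $\sigma(Z)\pi(Z)\ge(|Z|/m_1)^{1/a}$.** We use induction on $|Z|$. If $|Z|\le m_1$ it is trivial. Let $|Z|>m_1>1$, so $|Z|\ge2$, and take $Z_1,\dots,Z_r$ from Lemma 2.

First, $|Z|r^{-a}\ge m$, so that $\sigma$ and $\pi$ are defined on the $Z_i$. In the series case, $|Z|2^{-a}>m_12^{-a}=m(\tau/2)^a\ge m$. In the parallel case, suppose $|Z|r^{-a}<m$. Then $r^a>|Z|/m>\tau^a$, so $r>\tau$. The sets $Z_i$ have size
$$\ge|Z|r^{-a}>mr^{-a}=s\tau^{-4a}r^{-a}\ge\rho sr^{-C},$$
where the last step holds because $r^{C-a}\ge r^{4a+1}\ge\rho\tau^{4a}$. This is (a), a contradiction.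

So by induction $\sigma(Z_i)\pi(Z_i)\ge(|Z_i|/m_1)^{1/a}\ge(|Z|/m_1)^{1/a}/r$ for each $i$. In the parallel case, parallel families in the different $Z_i$ can be united, so
$$\sigma(Z)\pi(Z)\ge\max_i\sigma(Z_i)\cdot\sum_i\pi(Z_i)\ge\sum_i\sigma(Z_i)\pi(Z_i)\ge(|Z|/m_1)^{1/a}.$$
In the series case, series can be concatenated: $\sigma(Z)\ge\sum_i\sigma(Z_i)$ and $\pi(Z)\ge\max_i\pi(Z_i)$, with the same conclusion.

**Step 2: $\pi(X)$ is small, so $\sigma(X)$ is large.** For $Z=X$ the claim gives $\sigma\pi\ge\tau^3$. If $\pi=\pi(X)\ge2$, failure of (a) with $r=\pi$ gives $m<\rho s\pi^{-C}$. So $\pi^C<\rho\tau^{4a}\le\tau^{4a+1}\le\tau^C$ and $\pi<\tau$. If $\pi=1$, also $\pi<\tau$. Hence $\sigma\ge\tau^2\ge\tau$, which is (b). $\square$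

## 4. Large parallel sets in every wall, by way of interval graphs

We need parallel sets with many *colors* in any wall, ladder-free or not. Lemma 2 could return a series. A down-set $M$ crossed by many incomparable pairs will turn a series into a parallel pair, and Kierstead's theorem supplies such an $M$.

**Definition.** For a down-set $M$ of a wall $P$ with $k$ colors, let $K_M$ be the bipartite graph with two copies of $[k]$ (left and right), where left $c$ is adjacent to right $d$ iff some $x\in C_c\cap M$ and $y\in C_d\setminus M$ have $x\,\|\,y$. Let $\nu(K_M)$ be its matching number. Put $\mathrm{act}(M)=\{x\in M:x\,\|\,y\text{ for some }y\notin M\}$.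

In $W_3$ with $M=\{11,12,13\}$, the crossing pairs are $12\,\|\,21$, $13\,\|\,21$, $13\,\|\,22$. So $K_M$ has the edges (left, right) $=(2,1),(3,1),(3,2)$. Hence $\nu(K_M)=2$, and $\mathrm{act}(M)=\{12,13\}$.

**Lemma 4.** Let $h\ge1$ be an integer. If $\nu(K_M)\le h$ for every down-set $M$ of a wall with $k$ colors, then $k\le40(2h+1)$.

*Proof.* We sweep through $P$ by down-sets whose active part has few colors. This makes the wall look like an interval graph.

**Step 1: build the sweep.** Let $M_0=\emptyset$. Given a down-set $M_i\ne P$, pick a minimal $v\in P\setminus M_i$ and put $M=M_i\cup\{v\}$, a down-set. By König's theorem $K_M$ has a vertex cover with left part $E$ and right part $\Gamma$, $|E|+|\Gamma|\le h$. Let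
$$S=\{x\in M:g(x)\notin E\},\qquad N=\{y\notin M:y\,\|\,x\text{ for some }x\in S\},\qquad M_{i+1}=M\cup N.$$

*$M_{i+1}$ is a down-set.* Let $y\in N$ with $y\,\|\,x\in S$, and let $y'<y$, $y'\notin M$. Then $y'\not>x$ (else $y>x$), $y'\ne x$ (as $x\in M$), and $y'\not<x$ (else $y'\in M$). So $y'\,\|\,x$ and $y'\in N$.

*$g(N)\subseteq\Gamma$.* For $y\in N$ with $y\,\|\,x\in S$, the edge from left $g(x)$ to right $g(y)$ is covered, and $g(x)\notin E$.

*$c(\mathrm{act}(M_{i+1}))\le h$.* Everything outside $M$ that is incomparable to an element of $S$ lies in $N$, so no element of $S$ is in $\mathrm{act}(M_{i+1})$. Thus $\mathrm{act}(M_{i+1})\subseteq(M\setminus S)\cup N$ has colors only in $E\cup\Gamma$.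

We get $\emptyset=M_0\subsetneq M_1\subsetneq\dots\subsetneq M_p=P$. The bags $B_i=\mathrm{act}(M_i)\cup(M_{i+1}\setminus M_i)$, $0\le i<p$, satisfy
$$c(B_i)\le h+(h+1)=2h+1,$$
because $M_{i+1}\setminus M_i=\{v\}\cup N$ (and $\mathrm{act}(M_0)=\emptyset$).

**Step 2: give each element an interval.** For $x\in M_{i+1}\setminus M_i$ put $i(x)=i$. Let $j(x)$ be the largest $j$ with $j=i(x)$ or $x\in\mathrm{act}(M_j)$, and put $J(x)=[i(x),j(x)]$. As $\mathrm{act}(P)=\emptyset$, $j(x)\le p-1$.

*$x\in B_t$ for every integer $t\in J(x)$.* For $t=i(x)$ this is clear. If $x\in\mathrm{act}(M_j)$ and $i(x)<i'<j$, then $x\in M_{i'}$, and an element outside $M_j$ incomparable to $x$ is also outside $M_{i'}$. So $x\in\mathrm{act}(M_{i'})\subseteq B_{i'}$.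

*If $x\,\|\,y$, then $J(x)\cap J(y)\ne\emptyset$.* Let $i(x)\le i(y)$. If they are equal, this is clear. Otherwise $x\in M_{i(y)}$ and $y\notin M_{i(y)}$, so $x\in\mathrm{act}(M_{i(y)})$ and $i(y)\in J(x)\cap J(y)$.

**Step 3: an interval family on which First-Fit uses $k$ colors.** For each color $c$ take the connected components of $\bigcup_{x\in C_c}J(x)\subset\mathbb R$ and give them color $c$. They are closed intervals with integer endpoints, and components of the same color are disjoint. Let $\mathcal K$ be a component of color $d$, and let $c<d$. Take $x\in C_d$ with $J(x)\subseteq\mathcal K$, and $y\in C_c$ with $y\,\|\,x$. By Step 2 the color-$c$ component containing $J(y)$ meets $\mathcal K$. So if the components are presented by increasing color, First-Fit gives each its own color: smaller colors are blocked and its own is free. First-Fit thus uses exactly $k$ colors.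

**Step 4: bound the clique number.** Members of a clique pairwise meet, so the largest left endpoint $t$ among them lies in all of them (Helly's theorem in $\mathbb R$), and $t$ is an integer. Members of the clique have distinct colors. If the color-$c$ component contains $t$, then $t\in J(x)$ for some $x\in C_c$, so $x\in B_t$. Hence the clique has at most $c(B_t)\le2h+1$ members. By Kierstead's theorem, $k\le40(2h+1)$. $\square$

**Corollary 5.** Every wall with $k>160$ colors contains, for some $r\ge2$, $r$ pairwise parallel subsets each with at least $kr^{-36}$ colors.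

*Proof.* Let $N=\lceil k/160\rceil\ge2$. Since $N-1<k/160$,
$$40(2(N-1)+1)<40(k/80+1)=k/2+40<k .$$
So by Lemma 4 with $h=N-1$ some down-set $M$ has $\nu(K_M)\ge N$. That is, there are $x_i\in M$, $y_i\notin M$ with $x_i\,\|\,y_i$ $(1\le i\le N)$, the $x_i$ of distinct colors and the $y_i$ of distinct colors. Apply Lemma 2 to $\{x_1,\dots,x_N\}$.

In the parallel case the sets have at least $Nr^{-28}\ge kr^{-28}/160\ge kr^{-36}$ colors, as $r^8\ge256$.

In the series case there are $Z_1<Z_2$ of size $\ge N2^{-28}\ge k2^{-36}$. Replace $Z_1$ by its partners: let $Y=\{y_i:x_i\in Z_1\}$, so $c(Y)=|Z_1|$. Let $x_i\in Z_1$, $x\in Z_2$. If $y_i<x$, then $y_i\in M$, since $M$ is a down-set, a contradiction. If $y_i>x$, then $y_i>x>x_i$, contrary to $x_i\,\|\,y_i$. Finally $y_i\ne x$ since $y_i\notin M$. So $Y\,\|\,Z_2$, and we take $r=2$. $\square$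

## 5. Where the witnesses go: $I(B)$, good color sets, and ladders

Let $P$ be an $L_n$-free wall, $n\ge2$. First, parallel sets yield a set of the form $I(B')$ of small width.

**Lemma 6.** Let $X_1,\dots,X_r$ $(r\ge2)$ be nonempty pairwise parallel subsets of $I(B_0)$ with $c(X_i)\ge m$. Then there is $B'$ with $I(B')\ne\emptyset$, $c(I(B'))\ge m$ and $\mathrm{width}(I(B'))\le\mathrm{width}(I(B_0))/r$.

*Proof.* We enlarge the sets one by one to sets of the form $I(\cdot)$ and keep them parallel. For $i=1,\dots,r$ successively put
$$X_i'=I(B_0\cup X_1'\cup\dots\cup X_{i-1}'\cup X_{i+1}\cup\dots\cup X_r).$$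
Then $X_i\subseteq X_i'\subseteq I(B_0)$. Indeed $X_i$ is parallel to $B_0$ and to $X_j$ for $j>i$. For $j<i$, $X_j'\,\|\,X_i$ because $X_i$ was in the set defining $X_j'$. Also $X_i'\,\|\,X_j'$ for $j<i$, because $X_j'$ is in the set defining $X_i'$. So the union of maximum antichains of the $X_i'$ is an antichain of $I(B_0)$, and the widths of the $X_i'$ sum to at most $\mathrm{width}(I(B_0))$. Take the $X_i'$ of smallest width; it contains $X_i$, so it has at least $m$ colors. $\square$

**Setup.** Fix $B$ with $A=I(B)\ne\emptyset$. For $c\in g(A)$ let $p_c=\min(C_c\cap A)$ and $q_c=\max(C_c\cap A)$.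

*$C_c\cap A$ is convex in $C_c$.* Suppose $p_c<z<q_c$, $z\in C_c$, and $z$ is equal or comparable to some $b\in B$. Then $z\ge b$ gives $q_c>b$, and $z\le b$ gives $p_c<b$; both contradict $p_c,q_c\in I(B)$. So lost witnesses in $C_c$ lie below $p_c$ or above $q_c$.

*The element $z_c$.* Let $z_c$ be the largest element of $C_c$ below $p_c$, if it exists. Then $z_c\notin A$, so $z_c$ is equal or comparable to some $b\in B$. Since $z_c\ge b$ would give $p_c>b$, we have $z_c<b$. Hence no $y\in A$ satisfies $y\le z_c$, because such a $y$ would be below $b$.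

*The set $Y_c$.* Put $Y_c=\{y\in A:y\,\|\,z_c\}$, with $Y_c=\emptyset$ if $z_c$ does not exist. Elements of $A\setminus Y_c$ are above $z_c$ (if it exists). So $Y_c$ is a down-set of $A$: if $y'<y\in Y_c$ and $y'\in A\setminus Y_c$, then $z_c<y'<y$, a contradiction. Also $p_c\notin Y_c$.

**Definition.** $R\subseteq g(A)$ is *low-good* if for all $c,d\in R$, $p_d<p_c$ implies $p_d\notin Y_c$. *High-good* is the dual notion: with $z^c$ the smallest element of $C_c$ above $q_c$ and $Y^c=\{y\in A:y\,\|\,z^c\}$, we require that $q_d>q_c$ implies $q_d\notin Y^c$. Subsets of good sets are good.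

Example: in $W_3$ take $B=\{13\}$, $A=\{21,22\}$. Then $p_1=q_1=21$, $p_2=q_2=22$, $z_1=11$, $z_2=12$, so $Y_1=\emptyset$ and $Y_2=\{21\}$. Since $p_1<p_2$ and $p_1\in Y_2$, the set $\{1,2\}$ is not low-good. On the upper side $z^1=31$ and $Y^1=\{22\}\ni q_2>q_1$, so it is not high-good either. This is the lost witness $31$ of Section 2.

**Lemma 7.** If $R$ is low-good and high-good, then $W=\{y\in A:g(y)\in R\}$ is a wall with $|R|$ colors.

*Proof.* The classes are the nonempty chains $C_c\cap A$, $c\in R$. Let $y\in W$, $g(y)=d$, $c\in R$, $c<d$, and let $z\in C_c$ with $z\,\|\,y$, which exists since $P$ is a wall. Suppose $y$ is comparable to all of $C_c\cap A$. Then $z\notin A$, so by convexity and duality we may assume $z<p_c$; hence $z_c$ exists and $z\le z_c$. Now $y\not\le z_c$, because $y\in A$; and $y>z_c$ would give $y>z$. So $y\in Y_c$. As $y$ is comparable to $p_c$, and $y>p_c$ would give $y>z_c$, we have $y<p_c$. Then $p_d\le y<p_c$, and $p_d\in Y_c$ since $Y_c$ is a down-set of $A$. This contradicts low-goodness. So $y$ has an incomparable element in $C_c\cap A\subseteq W$. $\square$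

The next lemma finds large good sets. If $Y_c$ reaches up into the block containing $p_c$, it swallows all lower blocks. Many such colors spread over many blocks produce elements $z_c$ and $p_c$ that stand to each other exactly as the two sides of a ladder.

**Lemma 8.** Let $S\subseteq g(A)$, and let $X_1<\dots<X_q$ be subsets of $\{p_c:c\in S\}$ of size $\ge m>0$. Then either

(i) there is a low-good $R\subseteq S$ with $|R|\ge m/2$, or

(ii) $P$ contains at least $q/(n-1)$ pairwise parallel subsets each with at least $m/(2(n-1))$ colors.

The dual statement (with $q_c$ and high-good) also holds.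

*Proof.* $L_n$ is self-dual via $x_i\leftrightarrow y_{n+1-i}$, and the reverse of $P$ is a wall with the same $g$ and the same sets $I(B)$. So the dual statement follows from the first.

**Step 1: low and high colors.** Call $c$ with $p_c\in X_i$ *low* if $Y_c\cap X_i=\emptyset$, and *high* otherwise. If some $X_i$ has at least $m/2$ low colors, let $R$ be the set of these. For $c,d\in R$ we have $p_d\in X_i$, so $p_d\notin Y_c$. Thus $R$ is low-good and (i) holds.

Otherwise, for every $i$ the set $T_i$ of high colors of $X_i$ has $|T_i|\ge m/2$. The $T_i$ are disjoint. If $c\in T_i$, then $Y_c\ne\emptyset$, so $z_c$ exists. Since $Y_c$ is a down-set of $A$ meeting $X_i$, it contains $X_j$ for all $j<i$. Hence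
$$z_c\,\|\,p_d\qquad(c\in T_i,\ d\in T_j,\ j<i).\tag{1}$$

**Step 2: chains of $z$'s are short.** For $c\in T_i$ let $\eta(c)\ge1$ be the maximum $\ell$ for which there is a chain $z_{c_1}<\dots<z_{c_\ell}=z_c$ with $c_\ell=c$, $c_j\in T_{i_j}$, $i_1<\dots<i_\ell=i$. Suppose $\ell\ge n$ for some such chain. Keeping its last $n$ members, we may take $\ell=n$. Put $x_j=z_{c_j}$ and $y_j=p_{c_j}$. The $x_j$ form a chain, and the $y_j$ form a chain since $X_{i_1}<\dots<X_{i_n}$. For $j\le i$, $x_j\le z_{c_i}<p_{c_i}=y_i$. For $j>i$, $x_j\,\|\,y_i$ by (1). The $x_j$ are outside $A$ and the $y_j$ are in $A$, so all $2n$ elements are distinct. This is an induced $L_n$, a contradiction. Hence $1\le\eta\le n-1$.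

**Step 3: equal $\eta$ means parallel.** Let $c\in T_i$, $c'\in T_{i'}$, $i<i'$. Then $z_{c'}\le z_c$ is impossible, since it would give $z_{c'}<p_c$, contrary to (1). If $z_c<z_{c'}$, then an optimal chain for $c$ extends by $z_{c'}$, and $\eta(c')>\eta(c)$. So $\eta(c)=\eta(c')$ implies $z_c\,\|\,z_{c'}$.

**Step 4: pigeonhole.** Each $T_i$ has a subset of size $\ge m/(2(n-1))$ on which $\eta$ is constant, and at least $q/(n-1)$ indices $i$ share the same constant. The corresponding sets of elements $z_c$ are pairwise parallel by Step 3. As $z_c\in C_c$, each has at least $m/(2(n-1))$ colors. This is (ii). $\square$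

Note that in (ii) the parallel sets lie in $P$, outside $A$. By Lemma 6 they lower the width from $w$, not from $u=\mathrm{width}(A)$. This is a gain only if their number exceeds $w/u$, and so the loss in the next section is a power of $w/u$.

## 6. The double induction for Theorem A

Fix $n\ge2$ and put
$$K=160,\quad\gamma=8a(4a+1)=25312,\quad K_2=2^{4a+2}(4n^2)^{4a(4a+1)},\quad C=\lg K_2,\quad\alpha=\gamma+2C.$$
Since $4a+2=114$ and $4a(4a+1)=12656$, we have $C=114+12656(2+2\lg n)=25426+25312\lg n\ge10a$ and $\alpha=76164+50624\lg n$.

We prove by induction on $w$ that **every $L_n$-free wall of width $w$ has at most $Kw^\alpha$ colors**. For $w=1$ there is one color. Let $w\ge2$, assume the statement for smaller widths, and let $P$ be an $L_n$-free wall of width $w$ with $k$ colors. For real $u>0$ put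
$$\Psi(u)=K_2Kw^\gamma u^{\alpha-\gamma}=K_2K(w/u)^\gamma u^\alpha,\qquad \alpha-\gamma=2C,$$
which is increasing in $u$. Here $Ku^\alpha$ is what a wall of width $u$ may have, and $K_2(w/u)^\gamma$ is the price of repairing the wall.

**Claim 9.** If $A=I(B)\ne\emptyset$ has width $u<w$, then $c(A)\le\Psi(u)$.

*Proof.* Strong induction on $u$, over all $B$. Let $s=c(A)$ and $\kappa=w/u>1$.

**Case I: for some $r\ge2$ there are $r$ pairwise parallel subsets of $A$ with $\ge sr^{-C}$ colors each.** The width can be cut inside $A$. Lemma 6 with $B_0=B$ gives $I(B')\ne\emptyset$ of width $\le u/r<u$ with at least $sr^{-C}$ colors. By induction and monotonicity of $\Psi$,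
$$s\le r^C\Psi(u/r)=r^{C-2C}\Psi(u)\le\Psi(u).$$

**Case II: for some integer $r\ge2\kappa^2$ there are $r$ pairwise parallel subsets of $P$ with $\ge sr^{-C}$ colors each.** There are so many sets that starting again from $P$ beats width $u$. Lemma 6 with $B_0=\emptyset$ gives $I(B')\ne\emptyset$ of width $\le w/r\le u/(2\kappa)<u$ with at least $sr^{-C}$ colors. So by induction
$$s\le r^C\Psi(w/r)=K_2Kw^\gamma w^{2C}r^{-C}\le K_2Kw^\gamma w^{2C}\kappa^{-2C}=\Psi(u).$$

In both cases the resulting width is a positive integer less than $u$. So for $u=1$ these cases cannot occur, and the induction needs no separate base.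

**Case III: neither.** We find in $A$ a wall with many colors and apply the outer induction. Let
$$\tau=4n^2\kappa^2,\qquad\rho_1=2\tau^{4a},\qquad\text{so}\qquad2\rho_1^{4a+1}=2^{4a+2}\tau^{4a(4a+1)}=K_2\kappa^\gamma.\tag{2}$$
If $s\le\rho_1^{4a+1}$, then $s\le K_2\kappa^\gamma\le\Psi(u)$. So assume $s>\rho_1^{4a+1}$.

*Lower end: a large low-good set.* Apply Lemma 3 to $\{p_c:c\in g(A)\}$, which has $s$ elements of distinct colors, with $\rho=1$ and this $\tau$ (note $s>\tau^{3a}$). Alternative (a) is Case I, which is excluded. So there are $X_1<\dots<X_q$, $q\ge\tau$, of size $\ge m=s\tau^{-4a}$. Apply Lemma 8 with $S=g(A)$. Suppose (ii) held. Then there would be $r=\lceil\tau/n\rceil$ pairwise parallel sets with at least $m/(2n)$ colors each. Here $r\ge\tau/n=4n\kappa^2\ge2\kappa^2$. Also $r\ge\tau^{1/2}$, as $\tau\ge n^2$. So, using $C\ge10a$ and $\tau^a\ge\tau\ge2n$, we get $r^C\ge\tau^{5a}\ge2n\tau^{4a}$, that is, $m/(2n)\ge sr^{-C}$. This is Case II, excluded. So there is a low-good $R_1$ with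
$$s_1:=|R_1|\ge m/2=s/\rho_1>\rho_1^{4a}.$$

*Upper end: a large high-good subset of it.* We have lost a factor $\rho_1$, and the parameter $\rho$ of Lemma 3 now pays for it. Apply Lemma 3 to $\{q_c:c\in R_1\}$ with both parameters $\rho$ and $\tau$ of that lemma equal to $\rho_1$ (note $s_1>\rho_1^{3a}$). Alternative (a) would give, for some $r\ge2$, $r$ pairwise parallel subsets of $A$ with at least $\rho_1s_1r^{-C}\ge sr^{-C}$ colors, which is Case I, excluded. So there is a series of $q\ge\rho_1$ blocks of size $\ge m'=s_1\rho_1^{-4a}$. Apply the dual part of Lemma 8 with $S=R_1$. Alternative (ii) would give $r=\lceil\rho_1/n\rceil\ge\tau/n\ge2\kappa^2$ pairwise parallel sets with at least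
$$m'/(2n)\ge s\rho_1^{-4a-1}/(2n)$$
colors each. As $\rho_1\ge n^2$, $r\ge\rho_1^{1/2}$. So $r^C\ge\rho_1^{5a}\ge2n\rho_1^{4a+1}$, because $\rho_1^{a-1}\ge\rho_1\ge\tau\ge2n$. Thus $m'/(2n)\ge sr^{-C}$, which is Case II, excluded. So there is a high-good $R_2\subseteq R_1$ with
$$|R_2|\ge m'/2\ge s/(2\rho_1^{4a+1}).$$
As a subset of $R_1$ it is also low-good.

*Use the wall.* By Lemma 7, $\{y\in A:g(y)\in R_2\}$ is a wall with $|R_2|$ colors. It is $L_n$-free of width $\le u<w$, so $|R_2|\le Ku^\alpha$ by the outer induction. By (2), $s\le2\rho_1^{4a+1}Ku^\alpha=K_2K\kappa^\gamma u^\alpha=\Psi(u)$. $\square$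

**Conclusion of the proof of Theorem A.** If $k\le160$, then $k\le Kw^\alpha$. Otherwise Corollary 5 and $C\ge36$ give, for some $r\ge2$, $r$ pairwise parallel subsets of $P$ with at least $kr^{-C}$ colors each. Lemma 6 with $B_0=\emptyset$ yields $I(B')\ne\emptyset$ of width $\le w/r<w$ with at least $kr^{-C}$ colors. By Claim 9 and monotonicity,
$$k\le r^C\Psi(w/r)=K_2Kw^{\gamma+2C}r^{-C}\le K_2\,2^{-C}Kw^\alpha=Kw^\alpha ,$$
because $2^C=K_2$. This completes the induction. $\square$

## 7. Lexicographic powers of $W_{n-1}$, and Theorem B

**Upper bound.** For $w=1$ both sides are $1$. For $w\ge2$ we have $160\le w^8$, and $\alpha+8=76172+50624\lg n\le126796\lg n\le130000\lg n$, since $\lg n\ge1$. So Theorem A gives $\mathrm{FF}(w,L_n)\le w^{130000\lg n}$.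

**Lower bound.** Let $n\ge3$. We multiply copies of $W_{n-1}$. The product must stay ladder-free, and for this it is best to forbid a smaller poset: let $H_n$ be $L_n$ without its least element $x_1$ and greatest element $y_n$. For example, $H_3$ is the $N$ poset. An $H_n$-free poset is $L_n$-free.

**Step 1: $W_{n-1}$ is $H_n$-free.** In $H_n$ the element $y_1$ is incomparable to the $n-1$ elements $x_2,\dots,x_n$. By the count in Section 1 with $N=n-1$, every element of $W_{n-1}$ is incomparable to at most $n-2$ others. So $W_{n-1}$ is an $H_n$-free wall of width 2 with $n-1$ colors.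

**Step 2: products of walls.** Let $P\cdot Q$ be the lexicographic product: $(p,q)<(p',q')$ iff $p<p'$, or $p=p'$ and $q<q'$. Widths multiply: the first coordinates of an antichain form an antichain of $P$, and over each of them the second coordinates form an antichain of $Q$; conversely, the product of two antichains is an antichain. If $P,Q$ are walls, color $(p,q)$ by $(g(p),g(q))$, pairs being ordered lexicographically. The classes are chains. An element $(p,q)$ of color $(i,j)$ has an incomparable element of each smaller color $(i',j')$. If $i'<i$, take $(p',q')$ with $p'\,\|\,p$, $g(p')=i'$, $g(q')=j'$. If $i'=i$ and $j'<j$, take $(p,q')$ with $q'\,\|\,q$, $g(q')=j'$. So $P\cdot Q$ is a wall, and the numbers of colors multiply.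

**Step 3: $H_n$ is prime.** A *module* of a graph is a vertex set $T$ such that every vertex outside $T$ is adjacent to all or to none of $T$. For instance, in a path on three vertices the two ends form a module. We show that in the incomparability graph of $H_n$ the only module with at least two elements is the whole vertex set.

Write $\mu=n-1\ge2$, $a_i=x_{i+1}$, $b_j=y_j$ $(1\le i,j\le\mu)$. In the incomparability graph $a_i\sim b_j$ iff $j\le i$, and there are no other edges. Let $T$ be a module with $|T|\ge2$.

If $a_i,a_{i'}\in T$ with $i<i'$, then $b_{i'}$ is adjacent to $a_{i'}$ and not to $a_i$, so $b_{i'}\in T$. If $b_j,b_{j'}\in T$ with $j<j'$, then $a_j$ is adjacent to $b_j$ and not to $b_{j'}$, so $a_j\in T$. So in every case $T$ contains some $a_i$ and some $b_j$.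

A vertex $a_l\notin T$ is non-adjacent to $a_i$, hence to $b_j$, so $l<j$. A vertex $b_l\notin T$ is non-adjacent to $b_j$, hence to $a_i$, so $l>i$. As $\mu\ge j$ and $1\le i$, we get $a_\mu,b_1\in T$. Apply the same argument to the pair $a_\mu,b_1$: a vertex outside $T$ would be some $a_l$ with $l<1$ or some $b_l$ with $l>\mu$. So $T$ contains everything.

**Step 4: products of $H_n$-free posets are $H_n$-free.** Let $F\subseteq P\cdot Q$ be a copy of $H_n$. Its fibers over $P$ (the elements of $F$ with a given first coordinate $p$) are modules of its incomparability graph, because an element with first coordinate $p'\ne p$ is incomparable to an element of the fiber iff $p'\,\|\,p$. By Step 3, either $F$ lies in one fiber, which gives a copy of $H_n$ in $Q$, or all fibers are singletons, which gives a copy of $H_n$ in $P$.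

**Step 5: all widths.** By Steps 1, 2 and 4 the $e$-th power of $W_{n-1}$ (a single point for $e=0$) is an $H_n$-free, hence $L_n$-free, wall of width $2^e$ with $(n-1)^e$ colors. Take $e=\lfloor\lg w\rfloor$ and add $w-2^e$ elements incomparable to everything. Each raises the width by one. None can lie in a copy of $L_n$, which has a least element and more than one element. Present the wall class by class and the added elements last; they do not lower the number of chains. So
$$\mathrm{FF}(w,L_n)\ge(n-1)^{\lfloor\lg w\rfloor}\ge(n-1)^{\lg w-1}=w^{\lg(n-1)}/(n-1).\qquad\square$$
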